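# Kronecker block sizes of $\operatorname{sl}(n)\ltimes(\mathbb C^n)^k$

## The theorem on block sizes

Let $k<n$ be positive integers and let $\mathfrak g=\operatorname{sl}(n)\ltimes(\mathbb C^n)^k$. Here $\operatorname{sl}(n)$ acts on each of the $k$ copies of $\mathbb C^n$ by the standard representation, and $(\mathbb C^n)^k$ is a commutative ideal. So $\dim\mathfrak g=n^2-1+kn$. Write
$$n=kd+r,\qquad 0\le r<k .$$
Since $k<n$ we have $d\ge 1$. We assume $1\le r\le k-1$ and put
$$s=k-r,\qquad R=rs,\qquad T_i=\tfrac{i(i+1)}2,\qquad D=\frac{(d+1)(n+r)}2 .$$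
Because $n+r=ds+(d+2)r$, we have $D=T_ds+T_{d+1}r$, so $D$ is an integer. Divide it by $r$ and by $s$:
$$D=ra+\rho,\quad 0\le\rho<r,\qquad\qquad D=sb+\sigma,\quad 0\le\sigma<s .$$

**Theorem 1.** For a generic pair $(x,y)\in\mathfrak g^*\times\mathfrak g^*$ the pencil $\mathcal A_x+\lambda\mathcal A_y$ has no Jordan blocks. It has $\operatorname{ind}\mathfrak g=R+1=kr-r^2+1$ Kronecker blocks, of sizes $2m_i-1$ with $\sum m_i=kD=\frac{\dim\mathfrak g+\operatorname{ind}\mathfrak g}2$. Moreover:

- (A) If $\rho\sigma\le a+b+1$, the $m_i$ differ by at most $1$.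
- (B) If $\rho\sigma>a+b+1$, there are $(r-\rho)(s-\sigma)\ge1$ blocks with $m=a+b$, there are $\rho(s-\sigma)+\sigma(r-\rho)+a+b+2$ blocks with $m=a+b+1$, and there are $\rho\sigma-(a+b+1)\ge1$ blocks with $m=a+b+2$.

The theorem decides the following conjecture, taken from I. K. Kozlov, "A note on Jordan-Kronecker invariants of semi-direct sums of sl(n) with a commutative ideal", arXiv:2409.04454 (2024).

**Conjecture.** If $1<r<k-1$, then the Jordan–Kronecker invariants of $\mathfrak g$ have no Jordan blocks and consist of $\operatorname{ind}\mathfrak g=kr-r^2+1$ Kronecker blocks of almost equal size. Namely, if $\frac{\dim\mathfrak g+\operatorname{ind}\mathfrak g}2=l\operatorname{ind}\mathfrak g+h$ with $0\le h<\operatorname{ind}\mathfrak g$, there are $h$ blocks of size $2l+1$ and $\operatorname{ind}\mathfrak g-h$ blocks of size $2l-1$.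

If the $m_i$ differ by at most $1$, their number $\operatorname{ind}\mathfrak g$ and their sum $l\operatorname{ind}\mathfrak g+h$ force $h$ of them to be $l+1$ and the others to be $l$. So case (A) is exactly the conjectured answer. In case (B) two block sizes differ by $4$. Hence the index and the absence of Jordan blocks are as conjectured, and the conjectured statement holds for $(n,k)$ if and only if $\rho\sigma\le a+b+1$.

**Corollary 2.**

1. If $r=1$ or $r=k-1$, there are $k$ blocks, each of size $(d+1)(n+r)-1$.
2. The conjectured statement holds whenever $(d+1)^2+1\ge(r-1)(k-r-1)$. For fixed $(k,r)$ this covers all but finitely many $d$.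
3. For every $d\ge1$ the conjecture fails for infinitely many $(n,k)$.
4. The conjecture fails for $(n,k)=(11,8)$, where the sizes are $11$ (once), $13$ (14 times) and $15$ (once). This is the only counterexample with $n\le 11$, and the conjecture holds for all $k\le7$. So $(11,8)$ is smallest both in $n$ and in $k$.

Part 1 is the result given as known in the source of the problem.

Two sets of numbers to keep in mind. For $(n,k)=(6,4)$ we have $d=1$, $r=s=2$, $D=8$, $a=b=4$, $\rho=\sigma=0$, so case (A) holds. There are $5$ blocks with $\sum m_i=32=6\cdot5+2$, so three blocks have size $11$ and two have size $13$; indeed $33+26=59=\dim\mathfrak g$. For $(n,k)=(11,8)$ we have $d=1$, $r=3$, $s=5$ and $D=14=3\cdot4+2=5\cdot2+4$. So $a=4$, $\rho=2$, $b=2$, $\sigma=4$, and $\rho\sigma=8>7=a+b+1$. Case (B) gives the sizes listed in part 4.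

## Skew pencils and their polynomial kernels

For $z\in\mathfrak g^*$ the Lie–Poisson form is the skew form $\mathcal A_z(\xi,\eta)=\langle z,[\xi,\eta]\rangle$ on $\mathfrak g$. The index $\operatorname{ind}\mathfrak g$ is the corank of $\mathcal A_z$ for generic $z$.

**Jordan–Kronecker theorem.** Let $A,B$ be skew forms on a finite-dimensional complex space. There is a basis, not depending on $\lambda$, in which $A+\lambda B$ is block diagonal with blocks $\begin{pmatrix}0&P\\-P^T&0\end{pmatrix}$. Here $P$ is $J_h(\lambda_0)+\lambda I_h$ or $I_h+\lambda J_h(0)$, where $J_h$ denotes an $h\times h$ Jordan cell (Jordan blocks, with finite or infinite eigenvalue), or $P=L_m$ is the $(m-1)\times m$ matrix with entries $1$ on the diagonal, $\lambda$ just above it, and $0$ elsewhere (Kronecker block of size $2m-1$, $m\ge1$). For $m=1$ the block is the $1\times1$ zero matrix.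

**Definition.** The Jordan–Kronecker invariants of $\mathfrak g$ (Bolsinov–Zhang) are the types and sizes of the blocks of $\mathcal A_x+\lambda\mathcal A_y$ for generic $(x,y)\in\mathfrak g^*\times\mathfrak g^*$.

Three consequences of the normal form will be used.

First, the kernel of $L_m$ over $\mathbb C(\lambda)$ is spanned by $((-\lambda)^{m-1},\dots,-\lambda,1)^T$, while $L_m^T$ is injective. Since the last entry is $1$, the polynomial kernel vectors of a Kronecker block form a free $\mathbb C[\lambda]$-module on one generator of degree $m-1$. Jordan blocks are nondegenerate over $\mathbb C(\lambda)$. So the number of Kronecker blocks is the generic corank, and counting multiples of the generators gives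
$$\dim\{f\in\mathfrak g[\lambda]:\deg f\le j,\ (\mathcal A_x+\lambda\mathcal A_y)f=0\}=\sum_i(j-m_i+2)_+ , \tag{1}$$
where $(t)_+=\max(t,0)$. In particular, the least degree of a nonzero polynomial kernel vector is $\min_im_i-1$.

Second, homogenize to $\mu\mathcal A_x+\lambda\mathcal A_y$. The matrix with $\mu$ on the diagonal and $\lambda$ above it has rank $m-1$ for every $(\mu,\lambda)\ne0$, whereas a Jordan block loses rank at one point of $\mathbb P^1$. So there are no Jordan blocks exactly when the rank of $\mu\mathcal A_x+\lambda\mathcal A_y$ is the same for all $(\mu,\lambda)\neq0$.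

Third, if there are no Jordan blocks, then $\sum(2m_i-1)=\dim\mathfrak g$, that is, $\sum m_i=\frac12(\dim\mathfrak g+\operatorname{ind}\mathfrak g)$. In general $\sum m_i\le\frac12(\dim\mathfrak g+\operatorname{ind}\mathfrak g)$ for generic $(x,y)$.

A small example is $\operatorname{sl}(2)$. Identify it with its dual by the trace form, so that $\ker\mathcal A_z=\{Y:[z,Y]=0\}$. For $z\ne0$ this is the line spanned by $z$. So the index is $1$. For independent $x,y$ the rank of $\mu\mathcal A_x+\lambda\mathcal A_y$ is constantly $2$, and $x+\lambda y$ is a kernel vector of degree $1$. Since $\sum m_i=\frac{3+1}2=2$, there is one Kronecker block, of size $3$.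

## The kernel equation in matrices

The map $(Z,Q)\mapsto(-Z^T,Q^T)$ identifies $\mathfrak g$, originally the pairs $(Z,Q)$ with $Q\in\mathrm{Mat}_{n\times k}$ and bracket $([Z,Z'],ZQ'-Z'Q)$, with the pairs $(Y,U)$, $Y\in\operatorname{sl}(n)$, $U\in\mathrm{Mat}_{k\times n}$, with bracket
$$[(Y,U),(Y',U')]=([Y,Y'],\,UY'-U'Y).$$
Indeed $-[Z,Z']^T=[Z^T,Z'^T]=[Y,Y']$ and $(ZQ'-Z'Q)^T=-U'Y+UY'$. Identify $\mathfrak g^*$ with the pairs $(X,V)$, $X\in\operatorname{sl}(n)$, $V\in\mathrm{Mat}_{n\times k}$, by $\langle(X,V),(Y,U)\rangle=\operatorname{tr}XY+\operatorname{tr}VU$. Cyclicity of the trace gives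
$$\mathcal A_{(X,V)}\big((Y,U),(Y',U')\big)=\operatorname{tr}\big(([X,Y]+VU)Y'\big)-\operatorname{tr}(YVU').$$
As a map $\mathfrak g\to\mathfrak g^*$, the form sends
$$(Y,U)\longmapsto([X,Y]+VU-cI,\,-YV),\qquad c=\tfrac1n\operatorname{tr}VU. \tag{2}$$
Hence
$$(Y,U)\in\ker\mathcal A_{(X,V)}\iff YV=0\ \text{ and }\ [X,Y]+VU=cI\ \text{ for some }c\in\mathbb C. \tag{3}$$

For a pair $(x,y)$ with $x=(X_0,V_0)$ and $y=(X_1,V_1)$ we write $X=X_0+\lambda X_1$, $V=V_0+\lambda V_1$, and look for polynomial solutions $(Y,U)$ of (3).

## The case $n=k+1$ by hand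

The smallest case is $k=2$, $n=3$, where $d=r=s=1$, $D=4$ and $\dim\mathfrak g=14$. The same computation works for all $n=k+1$ with $k\ge 2$, where $d=r=1$ and $D=k+2$.

Assume that $V(\lambda)$ has rank $k$ for all $\lambda$ and that $V_1$ has rank $k$. This is generic, because $(k+1)\times k$ matrices of rank less than $k$ have codimension $2$, and a one-parameter family avoids them in general. Let $w$ be the row of signed maximal minors of $V$. Then $wV=0$, $w\neq0$, $\deg w\le k$. For $e\in\mathbb C^k$ put
$$Y=Vew,\qquad c=wXVe .$$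
Then $\operatorname{tr}Y=wVe=0$ and $YV=0$. The remaining equation $[X,Y]+VU=cI$ reads
$$VU=(cI-XVew)+VewX .$$
Since $w(cI-XVew)=cw-(wXVe)w=0$, the columns of $cI-XVew$ lie in the kernel of $w$, which over $\mathbb C(\lambda)$ is the image of $V$. Because $V(\lambda)$ is injective for every $\lambda$, it has a polynomial left inverse (Smith normal form), so $cI-XVew=VU'$ with $U'$ polynomial. Because $V_1$ is injective, $\deg VU'=1+\deg U'$ if $U'\ne0$. The left side has degree at most $k+2$, so $\deg U'\le k+1$. Thus $(Y,U)$ with $U=U'+ewX$ is a kernel vector of degree at most $k+1$.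

Letting $e$ run over a basis gives $k$ kernel vectors, independent over $\mathbb C(\lambda)$: a relation would read $Vfw=0$ with $f\in\mathbb C(\lambda)^k$, and this forces $f=0$. We shall prove that the index is $R+1=k$ and that there are no Jordan blocks. Granting this, all $m_i-1\le k+1$: otherwise the kernel vectors of degree $\le k+1$ would lie in the span of fewer than $k$ generators. Since $\sum m_i=kD=k(k+2)$, all $m_i$ equal $k+2=D$. For $k=2$, $n=3$ this gives two blocks of size $7$, and $7+7=14$.

## A block that is too short for $n=11$, $k=8$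

Here $d=1$, $r=3$, and $1<3<7$. We have $\dim\mathfrak g=120+88=208$, $kr-r^2+1=16$ and $\frac{208+16}2=112=7\cdot16$. The conjecture predicts $16$ blocks of size $13$.

**Proposition 3.** For $(n,k)=(11,8)$ and any $x=(X_0,V_0)$, $y=(X_1,V_1)$ with $\operatorname{rank}V_0=8$, the pencil $\mathcal A_x+\lambda\mathcal A_y$ has a Kronecker block of size at most $11$. Hence the conjecture is false.

**Proof.** There is a nonzero row $w\in\mathbb C^{11}[\lambda]$ with $\deg w\le2$ and $wV=0$: this is $4\cdot8=32$ linear equations in $3\cdot11=33$ unknowns.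

There is $(q,p)\ne0$ with $q,p\in\mathbb C^8[\lambda]$, $\deg q\le2$, $\deg p\le3$ and $XVq=Vp$: both sides have degree at most $4$, so this is $5\cdot11=55$ equations in $24+32=56$ unknowns. Here $q\ne0$. Indeed, $V$ is injective over $\mathbb C(\lambda)$ because $V_0$ is injective, so $q=0$ would give $Vp=0$ and $p=0$.

Put $Y=Vq\,w$ and $U=qwX-pw$. Then $Y\ne0$, $\operatorname{tr}Y=wVq=0$, $YV=Vq(wV)=0$, and
$$[X,Y]+VU=XVqw-VqwX+VqwX-Vpw=0 .$$
By (3) with $c=0$, $(Y,U)$ is a nonzero polynomial kernel vector. Its degree is at most $5$: $Y$ has degree at most $1+2+2$, and the two terms of $U$ have degrees at most $2+2+1$ and $3+2$. By (1) some $m_i\le 6$. $\square$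

A sensible first approach to the conjecture is a genericity argument. The kernel of a pencil of constant rank is a vector bundle on $\mathbb P^1$, and having almost equal summand degrees is an open condition on bundles of given rank and degree. So one pair with almost equal $m_i$ would prove the conjecture for that $(n,k)$. Proposition 3 shows where this stops: for $(11,8)$ no such pair exists among those with $\operatorname{rank}V_0=8$. The kernel bundle is not an arbitrary bundle of its rank and degree, because it always contains the products $Vq\,w$, and a product can have degree too small for an almost equal splitting. To get the true answer we must find out how the kernel bundle is built, and then show that nothing else constrains it.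

## Bundles on $\mathbb P^1$: the facts used

Let $(\mu:\lambda)$ be the coordinates on $\mathbb P^1$ and $\mathcal O=\mathcal O_{\mathbb P^1}$.

1. Every vector bundle on $\mathbb P^1$ is a direct sum of line bundles $\mathcal O(e)$ (Grothendieck). We have $h^0(\mathcal O(e))=(e+1)_+$ and $h^1(\mathcal O(e))=(-e-1)_+$. For $t\ge2$, $H^1(\mathcal O(-t))$ has the basis $\mu^{-u}\lambda^{-v}$, $u,v\ge1$, $u+v=t$. Forms act on it by multiplication of monomials, with result $0$ if an exponent becomes $\ge0$. The numbers $h^0(E(j))$, $j\in\mathbb Z$, determine the summands of $E$.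
2. The kernel, image and cokernel of a bundle map of constant fibre rank are bundles. Since $H^2=0$ on a curve, $H^1$ is right exact; so a quotient bundle of $\mathcal O^N$ has $H^1=0$.
3. An extension $0\to E\to F\to\mathcal O\to0$ has a class $\eta\in H^1(E)$, the image of $1$ under the connecting map. After twisting by $\mathcal O(j)$ the connecting map is $\delta_j:H^0(\mathcal O(j))\to H^1(E(j))$, $f\mapsto f\eta$. Every class occurs.
4. In a family of bundles on $\mathbb P^1$ (a bundle on $T\times\mathbb P^1$), $h^0(E_t(j))$ and $h^1(E_t(j))$ are upper semicontinuous in $t\in T$.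
5. Let $\mathrm{Gr}$ be the Grassmannian of $r$-dimensional quotients of $\mathbb C^k$. A morphism $\varphi:\mathbb P^1\to\mathrm{Gr}$ is the same as an exact sequence of bundles
$$0\to\mathcal N\to\mathcal O^k\xrightarrow{\ \beta\ }B\to0,\qquad \operatorname{rank}B=r, \tag{4}$$
up to isomorphism of $B$. Its degree is $\deg B$, and $\varphi^*T_{\mathrm{Gr}}=\mathcal Hom(\mathcal N,B)$. The morphisms of degree $D$ form a quasi-projective scheme $M=\mathrm{Mor}_D(\mathbb P^1,\mathrm{Gr})$ with tangent space $H^0(\varphi^*T_{\mathrm{Gr}})$ at $\varphi$. If $H^1(\varphi^*T_{\mathrm{Gr}})=0$, then $M$ is smooth at $\varphi$ of dimension $h^0(\varphi^*T_{\mathrm{Gr}})$.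

**Definition.** A bundle $E=\bigoplus\mathcal O(e_i)$ is balanced if the $e_i$ differ by at most $1$.

Equivalently, $h^1(\mathcal End\,E)=0$, because $\mathcal End\,E=\bigoplus_{i,j}\mathcal O(e_i-e_j)$. Rank and degree determine a balanced bundle: in rank $3$ and degree $14$ it is $\mathcal O(4)\oplus\mathcal O(5)^2$.

## The filtration $W_i$ and a good set with complement of codimension two

**Step 1.** The aim of this step is an open set $\Omega\subset\mathfrak g^*$ on which $\mathcal A_z$ has corank exactly $R+1$ and which a generic line never leaves. This settles the index and excludes Jordan blocks.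

For $N=k\nu+r$, $\nu\ge0$, and $(X,V)\in\operatorname{gl}(N)\times\mathrm{Mat}_{N\times k}$ let
$$W_i=\sum_{t=0}^i\operatorname{im}X^tV,\qquad W_{-1}=0 .$$

**Definition.** $\Omega_N$ is the open set of $(X,V)$ with $\dim W_{\nu-1}=k\nu$ and $W_\nu=\mathbb C^N$.

Since $W_i/W_{i-1}$ is spanned by the image of the $k$ columns of $X^iV$, on $\Omega_N$ we have $\dim W_i=k(i+1)$ for all $i\le\nu-1$. The set $\Omega_N$ is stable under $(X,V)\mapsto(gXg^{-1},gV)$, $g\in GL_N$, under multiplication of $(X,V)$ by nonzero scalars, and under $X\mapsto X+cI$. For example, let $N=3$, $k=2$, so $\nu=r=1$. Then $(X,V)\in\Omega_3$ means that $\operatorname{rank}V=2$ and $\operatorname{im}V+X\operatorname{im}V=\mathbb C^3$; if $w\ne0$ is the row with $wV=0$, the second condition says $wXV\neq0$.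

Reduction from $N$ to $N-k$. Let $\nu\ge1$ and $V=V_0=\binom{I_k}0$. Write $X=(X_{ij})$ in blocks, put $X'=X_{22}$, $V'=X_{21}$, and let $\pi:\mathbb C^N\to\mathbb C^{N-k}$ be the projection to the last coordinates. Let $W'_i$ be the spaces for $(X',V')$. I claim $\pi W_i=W'_{i-1}$ for all $i\ge0$. For $i=0$ both sides are $0$. For $i\ge1$ we have $W_i=\operatorname{im}V+XW_{i-1}$, and $W_{i-1}\supset\operatorname{im}V=\mathbb C^k\oplus0$ gives $W_{i-1}=\mathbb C^k\oplus\pi W_{i-1}$. So
$$\pi W_i=\operatorname{im}X_{21}+X_{22}\,\pi W_{i-1}=\operatorname{im}V'+X'W'_{i-2}=W'_{i-1}.$$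
Hence $\dim W_i=k+\dim W'_{i-1}$ for $i\ge0$, and
$$(X,V_0)\in\Omega_N\iff(X',V')\in\Omega_{N-k}. \tag{5}$$

**Lemma 4.** The complement of $\Omega_N$ has codimension at least $2$.

**Proof.** Induct on $\nu$. For $\nu=0$ the complement is $\{\operatorname{rank}V<r\}$ for $r\times k$ matrices $V$, of codimension $k-r+1\ge2$. Let $\nu\ge1$. The locus $\operatorname{rank}V<k$ has codimension $N-k+1\ge r+1\ge2$. On the locus $\operatorname{rank}V=k$ the group $GL_N$ is transitive on $V$. The map $GL_N\times\operatorname{gl}(N)\to\operatorname{gl}(N)\times\{\operatorname{rank}V=k\}$, $(g,X)\mapsto(gXg^{-1},gV_0)$, is surjective with all fibres of the same dimension, and the preimage of the bad set is $GL_N$ times the bad set in the fibre over $V_0$. So the codimension can be computed in that fibre. There, by (5), the bad set is the preimage of the complement of $\Omega_{N-k}$ under the surjective linear map $X\mapsto(X',V')$, so its codimension is at least $2$ by induction. $\square$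

**Lemma 5.** For $(X,V)\in\Omega_N$ the space $\mathcal S(X,V)$ of triples $(Y,U,c)$ with $\operatorname{tr}Y=0$, $YV=0$, $[X,Y]+VU=cI$ has dimension $R+1$.

**Proof.** Let $\nu\ge1$. Then $V$ is injective, and by the $GL_N$-action, with $(Y,U,c)\mapsto(gYg^{-1},Ug^{-1},c)$, we may take $V=V_0$. The condition $YV_0=0$ says $Y=\begin{pmatrix}0&U'\\0&Y'\end{pmatrix}$. The matrix $V_0U$ has top rows $U$ and bottom rows $0$, so the top rows of $[X,Y]+V_0U=cI$ determine $U$. The bottom rows of $XY$ are $(0,\ X_{21}U'+X_{22}Y')$ and those of $YX$ are $(Y'X_{21},\ Y'X_{22})$. So the bottom rows of the equation say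
$$Y'V'=0,\qquad [X',Y']+V'U'=cI .$$
Also $\operatorname{tr}Y=\operatorname{tr}Y'$. Thus $(Y,U,c)\mapsto(Y',U',c)$ is an isomorphism $\mathcal S(X,V_0)\cong\mathcal S(X',V')$, and $(X',V')\in\Omega_{N-k}$ by (5). Repeating, we reach $\nu=0$. There $V:\mathbb C^k\to\mathbb C^r$ is onto, so $Y=0$, and $VU=cI_r$ has, for each $c$, a solution space of dimension $r(k-r)$. In total this is $1+R$. $\square$

Let $\Omega=\Omega_n\cap\{\operatorname{tr}X=0\}\subset\mathfrak g^*$. Since $\Omega_n$ is invariant under $X\mapsto X+cI$, it is a product of $\Omega$ with a line, so the complement of $\Omega$ in $\mathfrak g^*$ has codimension at least $2$. In (3) the scalar $c$ is determined by $(Y,U)$. So $\dim\ker\mathcal A_z=R+1$ for all $z\in\Omega$, and $\operatorname{ind}\mathfrak g=R+1$.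

Let $\mathcal U$ be the set of pairs $(x,y)$ with $\mu x+\lambda y\in\Omega$ for all $(\mu,\lambda)\ne0$. The incidence set
$$\{((\mu:\lambda),(x,y)):\mu x+\lambda y\notin\Omega\}\subset\mathbb P^1\times(\mathfrak g^*)^2$$
is closed. For fixed $(\mu:\lambda)$ the map $(x,y)\mapsto\mu x+\lambda y$ is linear and onto, so the incidence set has dimension at most $1+(2\dim\mathfrak g-2)=2\dim\mathfrak g-1$. Its image in $(\mathfrak g^*)^2$ is closed, since $\mathbb P^1$ is proper, and is not everything. Hence $\mathcal U$ is open, nonempty and irreducible.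

For $(x,y)\in\mathcal U$ the rank of $\mu\mathcal A_x+\lambda\mathcal A_y$ is constant on $\mathbb P^1$. So there are no Jordan blocks, and the kernels form a bundle $K\subset\mathfrak g\otimes\mathcal O$ of rank $R+1$. Sections of $K(j)$ are homogeneous kernel vectors of degree $j$, i.e. polynomial kernel vectors of degree at most $j$. Comparing with (1) and using fact 1,
$$K\cong\bigoplus_i\mathcal O(1-m_i). \tag{6}$$

## The kernel bundle of a curve in a Grassmannian

**Step 2.** The aim of this step is to show that $K$ depends only on a rational curve in a Grassmannian, and to write it as an explicit extension.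

For $z=(X,V)\in\Omega_n$ the map
$$\mathbb C^k\to\mathbb C^n/W_{d-1},\qquad q\mapsto X^dVq \bmod W_{d-1},$$
is onto, because $W_d=\mathbb C^n$, and the target has dimension $n-kd=r$. It gives a morphism $\Phi:\Omega_n\to\mathrm{Gr}$; we use its restriction to $\Omega$. For $k=2$, $n=3$, $\Phi$ is the point of $\mathbb P^1$ given by the row $wXV$ up to scale. Four properties:

- $\Phi$ is invariant under $(X,V)\mapsto(gXg^{-1},gV)$ and under nonzero scalars.
- $\Phi$ is invariant under $X\mapsto X+VU+cI$. Expand $(X+VU)^iV$ into words. A word other than $X^iV$ begins with $X^tVU$ for some $t\le i-1$, so its image lies in $W_{i-1}$. Thus $(X+VU)^iV\equiv X^iV\bmod W_{i-1}$. It follows that the new spaces $W_i$ lie in the old ones; exchanging the roles (with $-U$) they are equal, and $\Phi$ is unchanged. For the shift by $cI$ use $(X+cI)^iV\equiv X^iV\bmod W_{i-1}$.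
- Hence $d\Phi_z$ kills $([X,Y],-YV)$, the derivative of $(e^{-tY}Xe^{tY},e^{-tY}V)$ at $t=0$, and also $(VU-cI,0)$. By (2), $d\Phi_z$ kills the image of $\mathcal A_z$.
- $\Phi$ is equivariant for $V\mapsto Vg$, $g\in GL_k$, which preserves $\Omega$. As $GL_k$ is transitive on $\mathrm{Gr}$, the image of $d\Phi_z|_{\mathfrak g^*}$ contains the whole tangent space of $\mathrm{Gr}$. So $\Phi:\Omega\to\mathrm{Gr}$ is a submersion.

Fix $(x,y)\in\mathcal U$ and let $(X,V)=\mu x+\lambda y$, now linear in $(\mu,\lambda)$. So $X^iV$ is a map $\mathcal O(-i-1)^k\to\mathcal O^n$. For $i\le d-1$ the map $\bigoplus_{t\le i}\mathcal O(-t-1)^k\to\mathcal O^n$ is injective on fibres. So the $W_i$ are subbundles of $\mathcal O^n$ and $X^iV:\mathcal O(-i-1)^k\cong W_i/W_{i-1}$. Put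
$$\bar B=\mathcal O^n/W_{d-1},\qquad B=\bar B(d+1).$$
Then $X^dV$ induces a surjection $\beta:\mathcal O^k\to B$. Its kernel $\mathcal N$ has rank $s$, and the resulting sequence (4) defines the morphism $\varphi:\mathbb P^1\to\mathrm{Gr}$, $(\mu:\lambda)\mapsto\Phi(\mu x+\lambda y)$. Its degree is
$$\deg B=k\,T_d+r(d+1)=sT_d+rT_{d+1}=D,\qquad\text{so}\qquad\deg\mathcal N=-D .$$

**Definition.** For a morphism $\varphi:\mathbb P^1\to\mathrm{Gr}$ of degree $D$ with sequence (4), let
$$F_\varphi=\{\psi\in\mathcal Hom(B,\mathcal O^k):\beta\psi\in\mathcal O\cdot\mathrm{id}_B\}.$$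

It is the kernel of the surjection $\mathcal Hom(B,\mathcal O^k)\to\mathcal End(B)\to\mathcal End(B)/\mathcal O\cdot\mathrm{id}$, hence a subbundle. Since $\beta$ splits locally, there is an exact sequence
$$0\to\mathcal Hom(B,\mathcal N)\to F_\varphi\to\mathcal O\to0 . \tag{7}$$
So $F_\varphi$ has rank $R+1$ and degree $r(-D)-sD=-kD$. The sequence (7) is the pull-back along $1\mapsto\mathrm{id}_B$ of $0\to\mathcal Hom(B,\mathcal N)\to\mathcal Hom(B,\mathcal O^k)\to\mathcal End(B)\to0$. So its class is the image of $\mathrm{id}_B$ in $H^1(\mathcal Hom(B,\mathcal N))=\mathrm{Ext}^1(B,\mathcal N)$, that is, the class of (4).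

**Lemma 6.** For $(x,y)\in\mathcal U$ we have $K\cong F_\varphi(1)$. Hence $F_\varphi\cong\bigoplus\mathcal O(-m_i)$ and $\sum m_i=kD$.

**Proof.** Work first at one point $z=(X,V)\in\Omega$, with $(Y,U)\in\ker\mathcal A_z$ and $c$ as in (3). We use $YX=XY+VU-cI$.

Claim: $YW_i\subset W_{i-1}$ for $0\le i\le d$. For $i=0$ this is $YV=0$. For $i\ge1$, inductively,
$$YX^iVq=XY(X^{i-1}Vq)+VU(X^{i-1}Vq)-cX^{i-1}Vq\in XW_{i-2}+W_0+W_{i-1}\subset W_{i-1}.$$
So $Y\mathbb C^n\subset W_{d-1}$ and $YW_{d-1}\subset W_{d-2}$. Hence $Y$ induces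
$$\psi:\mathbb C^n/W_{d-1}\to W_{d-1}/W_{d-2}\cong\mathbb C^k,$$
where the last isomorphism is the inverse of $X^{d-1}V$.

The image lies in $F$: for $v\in\mathbb C^n$ we have $XYv=YXv-VUv+cv\equiv cv\bmod W_{d-1}$, since $Y\mathbb C^n\subset W_{d-1}$ and $W_0\subset W_{d-1}$. On the other hand, $Yv\equiv X^{d-1}V\psi(v)\bmod W_{d-2}$ gives $XYv\equiv X^dV\psi(v)\bmod W_{d-1}$. So $\beta\psi=c\cdot\mathrm{id}$.

Injectivity: let $\psi=0$. Then $c=0$, because $r\ge1$, and $Y\mathbb C^n\subset W_{d-2}$. Suppose $Y\mathbb C^n\subset W_j$ with $0\le j\le d-2$. Then $XYv=YXv-VUv\in W_j$ for all $v$. The map $X:W_j/W_{j-1}\to W_{j+1}/W_j$ is injective, because $X^jV$ and $X^{j+1}V$ identify both sides with $\mathbb C^k$. So $Y\mathbb C^n\subset W_{j-1}$. Descending, $Y=0$. Then $c=0$ gives $VU=0$, and $V$ is injective, so $U=0$.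

Globally, $W_{d-1}/W_{d-2}\cong\mathcal O(-d)^k$, so we get a bundle map
$$K\to\mathcal Hom(\bar B,\mathcal O(-d)^k)=\mathcal Hom(B,\mathcal O^k)(1),$$
injective on fibres and with image in the subbundle $F_\varphi(1)$. Both $K$ and $F_\varphi(1)$ have rank $R+1$, so $K\cong F_\varphi(1)$. The rest follows from (6) and $\deg F_\varphi=-kD$. $\square$

As a numerical check,
$$2kD=k(d+1)(n+r)=(n-r+k)(n+r)=n^2+kn+kr-r^2=\dim\mathfrak g+R+1. \tag{8}$$

Lemma 6 already gives the two extreme cases for every $(x,y)\in\mathcal U$. If $r=1$, then $B=\mathcal O(D)$, the condition $\beta\psi\in\mathcal O\cdot\mathrm{id}$ is empty, and $F_\varphi=\mathcal Hom(B,\mathcal O^k)=\mathcal O(-D)^k$. If $s=1$, let $\iota:\mathcal N\to\mathcal O^k$ be the inclusion. For $\psi$ with $\beta\psi=c$ the map $c-\psi\beta$ satisfies $\beta(c-\psi\beta)=0$, so it equals $\iota\chi$ with $\chi:\mathcal O^k\to\mathcal N$ and $\chi\iota=c$. Conversely, if $\chi\iota=c$, then $c-\iota\chi$ kills $\mathcal N$, so it is $\psi\beta$ with $\beta\psi=c$. So $F_\varphi\cong\{\chi\in\mathcal Hom(\mathcal O^k,\mathcal N):\chi\iota\in\mathcal O\cdot\mathrm{id}\}$.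 For $s=1$ we have $\mathcal N=\mathcal O(-D)$, the condition is empty, and $F_\varphi\cong\mathcal O(-D)^k$. In both cases all $m_i=D$.

The same lemma shows why products $Vqw$ as in Proposition 3 cannot finish the job. They correspond to $c=0$, hence to the subbundle $\mathcal Hom(B,\mathcal N)(1)$, which has rank $R$, one less than $K$. Write $\mathcal Hom(B,\mathcal N)=\bigoplus_{i=1}^R\mathcal O(-t_i)$. Then $\sum_{i=1}^Rt_i=kD$ already equals the sum of all $R+1$ numbers $m_i$. If (7) were split, we would get $\{m_i\}=\{t_1,\dots,t_R,0\}$, but every $m_i\ge1$. So (7) never splits, the missing kernel vector with $c\neq0$ changes the degrees, and everything depends on the extension class. For $(n,k)=(6,4)$, with $B$ and $\mathcal N$ balanced, the $t_i$ are $8,8,8,8$, whereas the $m_i$ are $6,6,6,7,7$.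

## Every general curve of degree $D$ occurs

**Step 3.** The aim of this step is to show that the curve $\varphi$ of a generic pair is a general point of $M=\mathrm{Mor}_D(\mathbb P^1,\mathrm{Gr})$. Otherwise genericity of the pair would not give genericity of the extension (7).

For $\varphi\in M$, $B$ is a quotient of $\mathcal O^k$, so $H^1(B)=0$. The map $\mathcal Hom(\mathcal O^k,B)\to\mathcal Hom(\mathcal N,B)$ is onto, so $H^1(\varphi^*T_{\mathrm{Gr}})=0$. Also $\varphi^*T_{\mathrm{Gr}}=\mathcal Hom(\mathcal N,B)$ has rank $R$ and degree $sD+rD=kD$. By fact 5, $M$ is smooth of pure dimension $kD+R$. It is nonempty, because $\mathcal U\neq\emptyset$.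

**Lemma 7.** $M$ is irreducible. For general $\varphi\in M$ both $B$ and $\mathcal N$ are balanced:
$$B\cong B_0=\mathcal O(a)^{r-\rho}\oplus\mathcal O(a+1)^\rho,\qquad\mathcal N\cong\mathcal N_0=\mathcal O(-b)^{s-\sigma}\oplus\mathcal O(-b-1)^\sigma .$$

**Proof.** Stratify $M$ by the splitting type $\mathbf b=(b_1,\dots,b_r)$ of $B$. As $B$ is globally generated, all $b_i\ge0$, and $\sum b_i=D$, so there are finitely many types. Let $B_{\mathbf b}$ be the bundle of type $\mathbf b$. Its stratum is the image of the set of surjections $\mathcal O^k\to B_{\mathbf b}$, which is open in $\mathrm{Hom}(\mathcal O^k,B_{\mathbf b})$, a vector space of dimension $k\,h^0(B_{\mathbf b})=k(D+r)$. Two surjections give the same $\varphi$ exactly when they differ by an automorphism of $B_{\mathbf b}$, and $\mathrm{Aut}\,B_{\mathbf b}$ has dimension $h^0(\mathcal End\,B_{\mathbf b})=r^2+h^1(\mathcal End\,B_{\mathbf b})$. So the stratum, if nonempty, is irreducible, constructible, of dimension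
$$k(D+r)-r^2-h^1(\mathcal End\,B_{\mathbf b})=kD+R-h^1(\mathcal End\,B_{\mathbf b}).$$
Only the balanced type has $h^1(\mathcal End)=0$. Every component of $M$ has dimension $kD+R$ and is covered by finitely many strata, so the balanced stratum is dense in each component. As that stratum is irreducible, so is $M$. A dense constructible set contains a dense open set, so general $\varphi$ has $B$ balanced, and $\deg B=D=ra+\rho$ gives $B_0$.

Dualizing (4) gives surjections $\mathcal O^k\to\mathcal N^*$ with $\mathcal N^*$ of rank $s$ and degree $D=sb+\sigma$. The same argument for $\mathcal N^*$ gives $\mathcal N\cong\mathcal N_0$ for general $\varphi$. $\square$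

**Lemma 8.** The morphism $\mathcal U\to M$, $(x,y)\mapsto\varphi$, is smooth, hence dominant.

**Proof.** It is a morphism, because $((x,y),(\mu:\lambda))\mapsto\Phi(\mu x+\lambda y)$ is a morphism $\mathcal U\times\mathbb P^1\to\mathrm{Gr}$. A tangent vector $(x',y')$ at $(x,y)$ is the section $\mu x'+\lambda y'$ of $\mathfrak g^*\otimes\mathcal O(1)$, and it maps to $d\Phi_{\mu x+\lambda y}(\mu x'+\lambda y')$. Since $\Phi(tz)=\Phi(z)$, we have $d\Phi_{tz}(tv)=d\Phi_z(v)$. So $d\Phi$ defines a bundle map
$$\theta:\mathfrak g^*\otimes\mathcal O(1)\to\varphi^*T_{\mathrm{Gr}},$$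
and the differential of $\mathcal U\to M$ is $H^0(\theta)$. The map $\theta$ is onto, because $\Phi$ is a submersion. With $\mathcal L=\ker\theta$, it suffices to show $H^1(\mathcal L)=0$: then $H^0(\theta)$ is onto, and a morphism of smooth varieties with surjective differentials is smooth, hence open. As $M$ is irreducible, an open morphism from a nonempty $\mathcal U$ is dominant.

Let $I$ be the image of $\mathcal A:\mathfrak g\otimes\mathcal O\to\mathfrak g^*\otimes\mathcal O(1)$, $\mathcal A=\mu\mathcal A_x+\lambda\mathcal A_y$. The rank is constant, so $I$ is a subbundle, of rank $\dim\mathfrak g-R-1$. We have $I\subset\mathcal L$, because $d\Phi$ kills the image of $\mathcal A_z$.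

To find $\deg I$, factor $\mathcal A$ as $\mathfrak g\otimes\mathcal O\to I\to\mathfrak g^*\otimes\mathcal O(1)$, dualize and twist by $\mathcal O(1)$. This gives $\mathfrak g\otimes\mathcal O\to I^*(1)\to\mathfrak g^*\otimes\mathcal O(1)$, with the first map onto and the second injective on fibres. The composite is the transpose of $\mathcal A$, which is $-\mathcal A$ and has image $I$. So $I\cong I^*(1)$, hence $\deg I=-\deg I+\operatorname{rank}I$ and $\deg I=\frac12(\dim\mathfrak g-R-1)$.

Now $\mathcal L$ has rank $\dim\mathfrak g-R$ and degree $\dim\mathfrak g-kD$. So $\mathcal L/I$ is a line bundle of degree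
$$\dim\mathfrak g-kD-\tfrac12(\dim\mathfrak g-R-1)=\tfrac12(\dim\mathfrak g+R+1)-kD=0$$
by (8), that is, $\mathcal L/I\cong\mathcal O$. As $I$ is a quotient of $\mathfrak g\otimes\mathcal O$, $H^1(I)=0$; also $H^1(\mathcal O)=0$. Hence $H^1(\mathcal L)=0$. $\square$

## Extension classes made of monomials

**Step 4.** The aim of this step is to compute $h^0(F_\varphi(j))$ for general $\varphi$. This amounts to showing that the connecting maps of (7) have maximal rank.

For balanced $B$, $\mathcal N$ write $\mathcal Hom(B_0,\mathcal N_0)=\bigoplus_{i=1}^R\mathcal O(-t_i)$. The values $a+b$, $a+b+1$, $a+b+2$ of $t_i$ occur with multiplicities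
$$n_0=(r-\rho)(s-\sigma),\qquad n_1=\rho(s-\sigma)+\sigma(r-\rho),\qquad n_2=\rho\sigma . \tag{9}$$
Since $D=T_ds+T_{d+1}r$, we have $a\ge T_{d+1}\ge3$ and $b\ge T_d\ge1$, so all $t_i\ge4$. For $\eta=(\eta_i)\in\bigoplus H^1(\mathcal O(-t_i))$ let $F_\eta$ be the extension of $\mathcal O$ by $\bigoplus\mathcal O(-t_i)$ with class $\eta$. Its connecting maps are
$$\delta_j:H^0(\mathcal O(j))\to\bigoplus_iH^1(\mathcal O(j-t_i)),\qquad f\mapsto(f\eta_i)_i .$$
Put $\kappa_i=h^1(\mathcal O(j-t_i))=(t_i-1-j)_+$.

**Lemma 9.** For general $\eta$, every $\delta_j$ with $j\ge0$ has maximal rank.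

**Proof.** For $j\ge a+b+1$ the target is $0$. So only finitely many $j$ matter; for each of them maximal rank is an open condition on the vector space of all $\eta$. It suffices to find, for each $j$, one $\eta$ with $\delta_j$ of maximal rank.

Suppose $\kappa_i\ge1$ and $\eta_i=\mu^{-u}\lambda^{-v}$ with $u,v\ge1$, $u+v=t_i$. Then $\mu^\alpha\lambda^{j-\alpha}\eta_i=\mu^{\alpha-u}\lambda^{j-\alpha-v}$. This is nonzero exactly when $\alpha\le u-1$ and $\alpha\ge j-v+1=u-(t_i-1-j)=u-\kappa_i$, and then it is a basis element of $H^1(\mathcal O(j-t_i))$. So the monomials with $\alpha\in[u-\kappa_i,u-1]\cap[0,j]$ go to distinct basis elements, and the others go to $0$.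

Put $\eta_i=0$ for the $i$ with $\kappa_i=0$, and number the others $1,2,\dots$. Let $c_1=0$ and $c_{i+1}=c_i+\kappa_i$. If $c_i\le j$, take $u=c_i+\kappa_i$ and $v=t_i-u$. This is allowed, since $1\le u\le j+(t_i-1-j)=t_i-1$. If $c_i>j$, take $\eta_i=0$. The $i$-th component now sees the interval $[c_i,c_i+\kappa_i-1]$. These intervals are disjoint and consecutive, starting at $0$, and those left out lie beyond $j$. So each $\alpha\in[0,j]$ with $\alpha<\sum\kappa_i$ has a nonzero image in exactly one component, the images are distinct basis elements, and the other $\alpha$ go to $0$. The rank is $\min(j+1,\sum\kappa_i)$. $\square$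

**Lemma 10.** For general $(x,y)$, $B$ and $\mathcal N$ are balanced, and for all $j\ge0$ the connecting map of (7) twisted by $\mathcal O(j)$ has maximal rank, so
$$h^0(F_\varphi(j))=\sum_i(j-t_i+1)_++\Big(j+1-\sum_i(t_i-1-j)_+\Big)_+ . \tag{10}$$

**Proof.** If $B\cong B_0$ and $\mathcal N\cong\mathcal N_0$, then (7) gives
$$h^0(F_\varphi(j))=\sum_i(j-t_i+1)_++\dim\ker\delta_j . \tag{11}$$
So $h^0(F_\varphi(j))$ is at least the right side of (10), with equality exactly when $\delta_j$ has maximal rank.

Next, the right side of (10) is attained for all $j$ at once by some point of $M$. For $\eta\in\mathrm{Ext}^1(B_0,\mathcal N_0)=\bigoplus H^1(\mathcal O(-t_i))$ let $E_\eta$ be the middle term of the extension of $B_0$ by $\mathcal N_0$. It has rank $k$ and degree $0$, so $E_\eta\cong\mathcal O^k$ if and only if $h^0(E_\eta(-1))=0$: the latter says that all summands have degree at most $0$, and the degrees add up to $0$. By semicontinuity the set of $\eta$ with $E_\eta\cong\mathcal O^k$ is open. It is nonempty by Lemma 7, since a general $\varphi\in M$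 gives such an extension. By Lemma 9 it contains an $\eta$ for which all $\delta_j$ have maximal rank. A trivialization $E_\eta\cong\mathcal O^k$ turns the extension into a sequence (4), i.e. a point $\varphi_\eta\in M$, and $F_{\varphi_\eta}\cong F_\eta$, because the class of (7) is the class of (4).

The bundles $F_\varphi$ form a family over $M$, so by upper semicontinuity and irreducibility of $M$, for each $j$ the general $\varphi$ has $h^0(F_\varphi(j))$ at most the right side of (10). Together with the reverse inequality for balanced $B,\mathcal N$, we get equality and maximal rank on a dense open subset of $M$ for each $j$. For $j\ge a+b+1$ the target of $\delta_j$ is $0$, so balancedness alone suffices. Hence finitely many dense open conditions cover all $j\ge0$. By Lemma 8 the preimage in the irreducible set $\mathcal U$ of the resulting dense open set is open and nonempty. $\square$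

## Reading off the block sizes

**Step 5.** The aim of this step is to turn maximal rank into the numbers $m_i$ and so finish the proof of Theorem 1. The index, the absence of Jordan blocks and $\sum m_i=kD$ come from Step 1, Lemma 6 and (8).

Let $(x,y)$ be general as in Lemma 10 and $F=F_\varphi\cong\bigoplus\mathcal O(-m_i)$. Since $H^1(\mathcal O(j))=0$ for $j\ge0$, the sequence (7) gives $h^1(F(j))=\dim\operatorname{coker}\delta_j$ for $j\ge0$.

**Case (A): $\rho\sigma\le a+b+1$.** I claim that for every $j\in\mathbb Z$ one of $h^0(F(j))$, $h^1(F(j))$ vanishes.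

- If $j<0$, then $h^0(F(j))=0$, because all $t_i>0$ and $H^0(\mathcal O(j))=0$.
- If $0\le j\le a+b-1$, then $h^0(\mathcal Hom(B,\mathcal N)(j))=0$. So $h^0(F(j))=\dim\ker\delta_j$ and $h^1(F(j))=\dim\operatorname{coker}\delta_j$, and by maximal rank one of them is $0$.
- If $j=a+b$, only the $t_i=a+b+2$ contribute to the target of $\delta_j$, by $1$ each. Its dimension is $n_2=\rho\sigma\le j+1$, so $\delta_j$ is onto and $h^1(F(j))=0$.
- If $j\ge a+b+1$, the target is $0$, so $h^1(F(j))=0$.

Suppose $m_1\le m_2-2$ for two of the $m_i$. Take $j=m_1$. The summand $\mathcal O(m_1-m_1)$ of $F(j)$ gives $h^0(F(j))\ne0$, and the summand $\mathcal O(m_1-m_2)$, of degree at most $-2$, gives $h^1(F(j))\ne0$. This is a contradiction. So the $m_i$ differ by at most $1$.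

**Case (B): $\rho\sigma>a+b+1$.** We look at three values of $j$.

- $j=a+b$: the target of $\delta_j$ has dimension $\rho\sigma>j+1$, so $\delta_j$ is injective. By (11), $h^0(F(a+b))=n_0$.
- $j=a+b-1$: the target has dimension $n_1+2n_2\ge2\rho\sigma\ge a+b=j+1$, so $\delta_j$ is injective. As $h^0(\mathcal Hom(B,\mathcal N)(j))=0$, we get $h^0(F(a+b-1))=0$.
- $j=a+b+1$: the target is $0$, so $h^1(F(a+b+1))=0$, and by (11), $h^0(F(a+b+1))=2n_0+n_1+(a+b+2)$.

From $h^0(F(a+b-1))=0$ all $m_i\ge a+b$. From $h^1(F(a+b+1))=\sum_i(m_i-a-b-2)_+=0$ all $m_i\le a+b+2$. Let $c_0,c_1,c_2$ be the numbers of $m_i$ equal to $a+b$, $a+b+1$, $a+b+2$. Then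
$$c_0=h^0(F(a+b))=n_0,\qquad 2c_0+c_1=h^0(F(a+b+1)),\ \text{ so }\ c_1=n_1+a+b+2,$$
and, as $n_0+n_1+n_2=R$,
$$c_2=R+1-c_0-c_1=\rho\sigma-(a+b+1)\ge1 .$$
Also $n_0=(r-\rho)(s-\sigma)\ge1$, since $\rho<r$ and $\sigma<s$. With (9) these are the multiplicities in (B), and blocks with $m=a+b$ and $m=a+b+2$ both occur. $\blacksquare$

For $(11,8)$ the counts are $c_0=1\cdot1=1$, $c_1=(2+4)+8=14$, $c_2=8-7=1$, and $6+14\cdot7+8=112$. The block with $m=6$ is the one found in Proposition 3. Indeed, for balanced bundles $\mathcal N=\mathcal O(-2)\oplus\mathcal O(-3)^4$ supplies $q$ of degree $2$, and $\bar B=B(-2)=\mathcal O(2)\oplus\mathcal O(3)^2$ supplies $w$ of degree $2$.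

## The arithmetic of $\rho\sigma\le a+b+1$

It remains to prove Corollary 2. From $D=T_ds+T_{d+1}r$ and $T_d+T_{d+1}=(d+1)^2$ we get
$$\rho=T_ds\bmod r,\qquad\sigma=T_{d+1}r\bmod s,\qquad a+b+1=(d+1)^2+1+\Big\lfloor\frac{T_ds}r\Big\rfloor+\Big\lfloor\frac{T_{d+1}r}s\Big\rfloor. \tag{12}$$

**Part 1.** If $r=1$ then $\rho=0$, and if $r=k-1$ then $s=1$ and $\sigma=0$. So case (A) applies. There are $R+1=k$ numbers $m_i$, they differ by at most $1$, and their sum is $kD$. So all $m_i=D$, and the sizes are $2D-1=(d+1)(n+r)-1$.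

**Part 2.** We have $\rho\sigma\le(r-1)(s-1)$, and $a+b+1\ge(d+1)^2+1$ by (12).

**Part 3.** Take $s=r-1$, so $k=2r-1$, and $r\ge T_{d+1}+2$. Then $r\ge5$, so $1<r<k-1$. As $T_d<r$ and $T_{d+1}<r-1$, we get $\rho=T_d(r-1)\bmod r=r-T_d$ and $\sigma=T_{d+1}r\bmod(r-1)=T_{d+1}$. The floors in (12) are $T_d-1$ and $T_{d+1}$, so $a+b+1=2(d+1)^2$. Now
$$r-T_d\ge T_{d+1}+2-T_d=d+3\ge4>\frac{4(d+1)}{d+2}=\frac{2(d+1)^2}{T_{d+1}} ,$$
hence $\rho\sigma=(r-T_d)T_{d+1}>a+b+1$. For each $d$ this holds for all $r\ge T_{d+1}+2$.

**Part 4.** The sizes for $(11,8)$ were computed above. Let $k\le7$ and $1<r<k-1$, so $r,s\ge2$ and $(r-1)+(s-1)\le5$. Then $(r-1)(s-1)\le4$, unless $\{r,s\}=\{3,4\}$, where it is $6$. By (12), $a+b+1\ge5$, so the inequality $\rho\sigma\le a+b+1$ holds outside the exceptional case. In the exceptional case with $d=1$, (12) gives $a+b+1=5+1+2=8$ for $(r,s)=(3,4)$ and $5+0+4=9$ for $(r,s)=(4,3)$; for $d\ge2$, $a+b+1\ge10$. All these exceed $6$. So the conjecture holds for $k\le7$.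

Let $k\ge8$ and $n\le11$ with $1<r<k-1$. Then $d=1$ and $n=k+r$, so $(n,k)$ is $(10,8)$, $(11,9)$ or $(11,8)$. For $(10,8)$, $r=2$ and $s=6$, so $\rho=6\bmod2=0$. For $(11,9)$, $r=2$ and $s=7$, so $\rho=1$, $\sigma=6$ and $a+b+1=5+3+0=8\ge6$. In both cases the conjecture holds. So $(11,8)$ is the only counterexample with $n\le11$, and no counterexample has $k\le7$. $\blacksquare$
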